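\title{Unimodular elements and cancellation over $R[X]$ and $R[X,1/X]$ for non-noetherian $R$}

\begin{abstract}
Let $R$ be a commutative ring of finite Krull dimension $d$, not necessarily noetherian, and let $S=R[X]$ or $R[X,1/X]$. We prove that every finitely generated projective $S$-module of rank at least $d+1$ has a unimodular element and is cancellative. The Krull dimension of $S$ may exceed $d+1$; we replace it by a stability property of subsets of the prime spectrum that can be verified stratum by stratum, and we combine this with a patching argument. We also lift unimodular elements from $P/XP$ to $P$ over $R[X]$, bound the number of generators of a projective $S$-module, and give examples showing where the bounds are sharp.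
\end{abstract}

\section{Introduction}

Rings are commutative with identity and are not assumed noetherian, and $\dim$ is Krull dimension. Let $P$ be a finitely generated projective module over a ring $A$. We say that $P$ \emph{has a unimodular element} if $P=A\oplus Q$ for some submodule $Q$, that is, if a free summand of rank one splits off. We say that $P$ is \emph{cancellative} if $Q\oplus P\cong Q\oplus P'$, with $P'$ and $Q$ finitely generated projective, implies $P\cong P'$; adding a complement of $Q$ to both sides shows that it suffices to test $Q=A^n$, $n\ge 1$. If one thinks of $P$ as a vector bundle on $\operatorname{Spec}A$, a unimodular element is a nowhere vanishing section, and one expects such a section to exist once the rank exceeds the dimension of the base. The following results are known, and we take them for granted.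

\begin{theorem}\label{thm:known}
Let $R$ be a ring of finite dimension $d\ge 0$ and let $S=R[X]$ or $R[X,1/X]$.
\begin{enumerate}
\item[(i)] \emph{(Heitmann)} A finitely generated projective $R$-module of rank $\ge d+1$ has a unimodular element and is cancellative.
\item[(ii)] Let $P$ be a finitely generated projective $S$-module of rank $r$. Then $P$ is cancellative if either $P$ has a unimodular element and $r\ge d+1$, or $r\ge\dim S$. If $r\ge\dim S$, then $P$ has a unimodular element.
\item[(iii)] Let $R$ be noetherian. Every finitely generated projective $S$-module of rank $\ge d+1$ has a unimodular element \emph{(Bhatwadekar--Lindel--Rao)}, and every one of rank $\ge\max(d+1,2)$ is cancellative \emph{(Rao for $R[X]$, Lindel for $R[X,1/X]$)}.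
\end{enumerate}
\end{theorem}

By (iii), the variable $X$ costs nothing when $R$ is noetherian: the bound $d+1$ of (i) survives the passage from $R$ to $S$. The simplest instance is a field $R$, where $S$ is a principal ideal domain and all finitely generated projective modules are free. By (i), the noetherian hypothesis is not needed over $R$ itself. So one guesses that $d+1$ is the right bound over $S$ for every $R$. Part (ii) does not give this, because for non-noetherian $R$ one may have $\dim S>d+1$. In general $\dim S\le 2d+1$, since a chain of primes of $S$ has at most two members over each prime of $R$, and Example~\ref{ex:jump} has $d=1$ and $\dim S=3$. Nor can one simply descend $P$ to a finitely generated subring of $R$ and quote (iii): the dimension of such a subring is not controlled by $d$, as the subrings of $\mathbb C$ show. The following is posed as an open question in \cite{Gupta}.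

\begin{quote}
Let $R$ be a ring of finite dimension $d\ge0$, let $S=R[X]$ or $R[X,1/X]$, and let $P$ be a finitely generated projective $S$-module of rank $r\ge d+1$. Does $P$ have a unimodular element? Is $P$ cancellative?
\end{quote}

The answer to both parts is yes.

\begin{theorem}\label{thm:main}
Let $R$ be a nonzero ring of finite dimension $d$, let $S=R[X]$ or $R[X,1/X]$, and let $P$ be a finitely generated projective $S$-module of rank $r\ge d+1$. Then $P$ has a unimodular element and is cancellative.
\end{theorem}

\begin{theorem}\label{thm:more}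
Let $R$, $d$, $S$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] If $S=R[X]$ and $P$ is a finitely generated projective $S$-module of rank $\ge d+1$, then every unimodular element of $P/XP$ lifts to a unimodular element of $P$.
\item[(b)] A finitely generated projective $S$-module of rank $r\ge d$ is isomorphic to $S^{r-d}\oplus Q$ with $Q$ of rank $d$. A finitely generated projective $S$-module of rank $r\ge1$ is generated by $r+d$ elements.
\item[(c)] For every $d\ge1$ there is a noetherian ring $R$ of dimension $d$ such that, for both choices of $S$, some projective $S$-module of rank $d$ has no unimodular element and some projective $S$-module of rank $r=1$ is not generated by $d=r+d-1$ elements. For every $d\ge2$ with $d\ne3,7$ there is a ring $R$ of dimension $d$ for which $S^d$ is not cancellative.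
\end{enumerate}
\end{theorem}

By Theorem~\ref{thm:known}(ii), cancellation follows once a unimodular element is found, so the work lies in finding one. Let $J\subseteq R$ be the ideal generated by the elements $s$ for which $P_s$ is free. Away from $V(J)$ the module is locally free over opens of $\operatorname{Spec}R$, so unimodular elements exist locally. Near $V(J)$, that is over $C=R_{1+J}$, the spectrum of the base breaks into pieces of dimension at most $d-1$. Sections~\ref{sec:stable} and~\ref{sec:poly} introduce a property, $n$-stability, that produces unimodular elements in rank $\ge n$, passes from the pieces to the whole, and grows by one, not by the jump in Krull dimension, when a variable is adjoined. This gives a unimodular element near $V(J)$. Sections~\ref{sec:iso} and~\ref{sec:proof} patch the local elements together by a Plumstead-type argument based on Quillen's splitting lemma. Of Theorem~\ref{thm:known}, only the first cancellation statement in (ii) is used.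

\section{Conventions and standard facts}\label{sec:facts}

We set $\dim 0=-1$. ``Rank $r$'' means constant rank $r$. For a ring $A$, $V(b_1,\dots,b_n)$ is the set of primes containing all $b_i$, and $D(s)$ is the set of primes not containing $s$. For an ideal $I$ and a multiplicative set $\Sigma$ of $A$ put
\[
Z(I,\Sigma)=\{\mathfrak P\in\operatorname{Spec}A:\ \mathfrak P\supseteq I,\ \mathfrak P\cap\Sigma=\emptyset\}.
\]
This set is identified with $\operatorname{Spec}\Sigma^{-1}(A/I)$, and $\dim Z(I,\Sigma)$ denotes the dimension of that ring, the supremum of the lengths of chains in $Z(I,\Sigma)$. For an ideal $J$ of $R$ and $s\in R$, $R_{1+J}$ is the localization at $1+J$, and $R_{s(1+sR)}=(R_{1+sR})_s$ is the localization at $\{s^k(1+sb):k\ge0,\ b\in R\}$. If $R'$ is an $R$-algebra and $M$ an $S$-module, $M_{R'}=M\otimes_RR'$; thus $S_{R'}$ is $R'[X]$ or $R'[X,1/X]$.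

Below, $P$ is a finitely generated projective $A$-module and $P^*=\operatorname{Hom}_A(P,A)$.
\begin{enumerate}
\item[(F1)] An element $w\in P$ is \emph{unimodular}, written $w\in\operatorname{Um}(P)$, if $\varphi(w)=1$ for some $\varphi\in P^*$. Then $P=Aw\oplus\ker\varphi$ with $Aw\cong A$, and conversely the generator of a free summand of rank one is unimodular. The element $w$ is unimodular if and only if $w\notin\mathfrak PP$ for every prime $\mathfrak P$: if $P$ is a summand of $A^N$, the values $\varphi(w)$ form the ideal generated by the coordinates of $w$, and $\mathfrak PA^N\cap P=\mathfrak PP$. Unimodular elements stay unimodular under base change. We write $\operatorname{Um}_m(A)=\operatorname{Um}(A^m)$ for the set of columns whose entries generate the unit ideal, and $\mathbf e_1,\dots,\mathbf e_m$ for the standard basis.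
\item[(F2)] If $P$ has rank $r$, there are $g_1,\dots,g_k$ generating the unit ideal with each $P_{g_j}$ free of rank $r$ over $A_{g_j}$.
\item[(F3)] An element $a$ lies in every member of $Z(I,\Sigma)$ if and only if $\tau a^k\in I$ for some $\tau\in\Sigma$ and $k\ge1$. In particular $\mathfrak pA_{\mathfrak p}$ is a nil ideal if $\mathfrak p$ is a minimal prime.
\item[(F4)] Quotients and localizations of $A$ have dimension $\le\dim A$. If $A\subseteq A'$ is an integral extension, then $\dim A'=\dim A$. Hence a ring integral over the image of $A$ has dimension $\le\dim A$.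
\item[(F5)] Let $\Sigma$ be multiplicative and $M$ an $A$-module. Finitely many elements of $\Sigma^{-1}M$ come from $M_u$ for a single $u\in\Sigma$, and finitely many equalities between elements of $M_u$ that hold in $\Sigma^{-1}M$ hold in $M_{uu'}$ for a single $u'\in\Sigma$. Moreover $\Sigma^{-1}\operatorname{Hom}_A(P,M)=\operatorname{Hom}_{\Sigma^{-1}A}(\Sigma^{-1}P,\Sigma^{-1}M)$.
\item[(F6)] If $fA+gA=A$, elements $m_1\in M_f$ and $m_2\in M_g$ with the same image in $M_{fg}$ come from a unique $m\in M$. If $M=P$ and $m_1,m_2$ are unimodular, so is $m$, by (F1), since every prime misses $f$ or $g$.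
\end{enumerate}

\section{A one-dimensional case}\label{sec:example}

\begin{example}\label{ex:jump}
Let $k$ be a field, $K=k(t)$, and let $R=k+yK[[y]]$ be the ring of power series whose constant term lies in $k$. Put $\mathfrak m=yK[[y]]$, so $R/\mathfrak m=k$. If $0\ne z\in R$ and $w\in\mathfrak m$, then $w^n/z$ has positive order for large $n$, so $w^n\in zR$. Hence every nonzero prime contains $\mathfrak m$, and $\operatorname{Spec}R=\{0,\mathfrak m\}$. Let $\mathfrak Q$ be the kernel of the $R$-algebra map $R[X]\to K[[y]]$, $X\mapsto t$. It contains $yX-yt\neq0$ and does not contain $y$. If $h\in\mathfrak Q$, the image $\bar h\in k[X]$ of $h$ satisfies $\bar h(t)=0$, so $\bar h=0$. Thus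
\[
0\subsetneq\mathfrak Q\subsetneq\mathfrak mR[X]\subsetneq\mathfrak mR[X]+(X-1)R[X]
\]
is a chain of primes, none containing $X$. So $\dim R=1$ and $\dim R[X]=\dim R[X,1/X]=3$.
\end{example}

The long chain is created by the way the two fibers of $\operatorname{Spec}R[X]\to\operatorname{Spec}R$ are attached to each other; each fiber has dimension one. The next statement shows that, for shortening unimodular rows, only the fibers matter.

\begin{proposition}\label{prop:toy}
Let $R$ be a local domain of dimension one and $S=R[X]$. If $a,b_1,b_2$ generate the unit ideal of $S$, there are $x_1,x_2\in S$ such that $b_1+ax_1$ and $b_2+ax_2$ generate the unit ideal.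
\end{proposition}

\begin{proof}
Let $\mathfrak m$ be the maximal ideal, $k=R/\mathfrak m$, and $F$ the fraction field. Every prime of $S$ lies over $\mathfrak m$ or over $0$, so it comes from $k[X]$ or from $F[X]$. Let $\Lambda$ be one of these two principal ideal domains. Each maximal ideal of $\Lambda$ is generated by the image of an element of $S$ (lift a generator, or clear its denominators).

\emph{Claim: if the images of $a',b_1,b_2\in S$ generate $\Lambda$, there are $x_1,x_2\in S$ such that the images of $b_1+a'x_1$, $b_2+a'x_2$ generate $\Lambda$.} If $a'$ and $b_1$ both map to $0$, then $b_2$ maps to a unit and $x_1=x_2=0$ works. Otherwise choose $x_1\in\{0,1\}$ with $f=b_1+a'x_1$ nonzero in $\Lambda$. Let $\pi_1\Lambda,\dots,\pi_l\Lambda$, $\pi_j\in S$, be the distinct maximal ideals containing $f$, and let $x_2$ be the product of those $\pi_j$ that do not divide $b_2$ in $\Lambda$. If $\pi_j\nmid b_2$, then $\pi_j\mid a'x_2$, so $\pi_j\nmid b_2+a'x_2$. If $\pi_j\mid b_2$, then $\pi_j\nmid x_2$, and $\pi_j\nmid a'$ because $a',f,b_2$ generate $\Lambda$; again $\pi_j\nmid b_2+a'x_2$.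

Apply the claim to $k[X]$ and $a'=a$ to get $b_i'=b_i+ax_i$ generating $k[X]$. Fix $0\ne s\in\mathfrak m$. The elements $sa,b_1',b_2'$ generate $F[X]$, as $s$ is a unit there, and the claim gives $b_i''=b_i'+say_i$, $y_i\in S$, generating $F[X]$. Since $b_i''\equiv b_i'$ modulo $\mathfrak mS$, they still generate $k[X]$. So no prime of $S$ contains both $b_1''$ and $b_2''$.
\end{proof}

Three features of this proof persist: the closed piece is treated first; the open piece is treated by corrections divisible by $s$, which do not disturb the closed piece; and the correcting elements are taken from $S$, not from the ring of the piece. Three things must be added. To handle projective modules we need a version in which $a,b_1,b_2$ need not generate the unit ideal (Section~\ref{sec:stable}). For $d\ge 2$ the pieces are polynomial rings over rings of dimension $d-1\geq 1$, whose own dimension may jump (Section~\ref{sec:poly}). And when $R$ is not local, an open set $D(s)\subseteq\operatorname{Spec}R$ need not have smaller dimension than $R$, which is what forces patching (Sections~\ref{sec:iso} and~\ref{sec:proof}).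

\section{Stable subsets of the spectrum}\label{sec:stable}

\begin{definition}
Let $A$ be a ring, $Z\subseteq\operatorname{Spec}A$, $a\in A$ and $b=(b_1,\dots,b_n)\in A^n$, $n\ge0$. We call $b$ \emph{$a$-good on $Z$} if $Z\cap V(b_1,\dots,b_n)\subseteq V(a)$. We call $Z$ \emph{$n$-stable in $A$} if for all $a\in A$ and $b\in A^n$ there is $x\in A^n$ such that $b+ax$ is $a$-good on $Z$.
\end{definition}

If $b+ax$ is $a$-good on $Z$, then $Z\cap V(b+ax)=Z\cap V(a,b)$: the $n$ elements $b_i+ax_i$ cut out the same part of $Z$ as the $n+1$ elements $a,b_1,\dots,b_n$. For $Z=\operatorname{Spec}A$ and $V(a,b)=\emptyset$ this is the shortening of a unimodular row, as in Proposition~\ref{prop:toy}. Only the empty set is $0$-stable (take $a=1$). A subset of an $n$-stable set is $n$-stable. An $n$-stable set $Z$ is $m$-stable for $m\ge n$: apply $n$-stability of $Z\cap V(b_{n+1},\dots,b_m)$ to $a,b_1,\dots,b_n$, and put $x_i=0$ for $i>n$.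

The first lemma passes from strata to their union.

\begin{lemma}\label{lem:strata}
Let $Z\subseteq\operatorname{Spec}A$ and $s_1,\dots,s_k\in A$. Suppose that $Z\cap V(s_1,\dots,s_{j-1})\cap D(s_j)$ is $n$-stable in $A$ for $j=1,\dots,k$. If $b\in A^n$ is $a$-good on $Z\cap V(s_1,\dots,s_k)$, there is $y\in A^n$ such that $b+ay$ is $a$-good on $Z$. In particular, if $Z\cap V(s_1,\dots,s_k)=\emptyset$, then $Z$ is $n$-stable.
\end{lemma}

\begin{proof}
Put $W_j=Z\cap V(s_1,\dots,s_j)$, so $W_0=Z$. By descending induction it suffices to show: if $b$ is $a$-good on $W_j$, $j\ge1$, then some $b+ay$ is $a$-good on $W_{j-1}$. Let $s=s_j$. Stability of $W_{j-1}\cap D(s)$, applied to $sa$ and $b$, gives $y'$ such that $b+say'$ is $sa$-good on $W_{j-1}\cap D(s)$; it is $a$-good there because $s$ lies in none of these primes. A prime in $W_{j-1}\cap V(s)=W_j$ that contains the entries of $b+say'$ contains those of $b$, hence contains $a$. Take $y=sy'$.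
\end{proof}

The second lemma supplies stable strata. In the noetherian case one would choose $x_1$ so that $b_1+ax_1$ avoids finitely many minimal primes, as in the claim inside Proposition~\ref{prop:toy}. Here there may be infinitely many, and we lower the dimension by passing to the boundary of $D(b_1)$ instead.

\begin{lemma}\label{lem:dim}
If $\dim Z(I,\Sigma)\le n-1$, then $Z(I,\Sigma)$ is $n$-stable in $A$.
\end{lemma}

\begin{proof}
We use induction on $n$, for fixed $\Sigma$ and all $I$. Write $Z=Z(I,\Sigma)$. If $n=0$, then $Z=\emptyset$. Let $n\ge1$, $a\in A$, $b\in A^n$, and put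
\[
H=\{z\in A:\ zb_1\in\mathfrak P\text{ for all }\mathfrak P\in Z\}\supseteq I,\qquad I'=H+b_1A,\qquad Z'=Z(I',\Sigma)\subseteq Z .
\]
The ideal $H$ consists of the elements vanishing on $Z\cap D(b_1)$, so $Z'$ is the boundary of $Z\cap D(b_1)$ in $Z$.

No $\mathfrak P_0\in Z'$ is minimal in $Z$. Suppose one is. A prime between $I$ and $\mathfrak P_0$ misses $\Sigma$, so it lies in $Z$; hence $Z(I,A\setminus\mathfrak P_0)=\{\mathfrak P_0\}$. Since $b_1\in\mathfrak P_0$, (F3) gives $ub_1^k\in I$ with $u\notin\mathfrak P_0$, $k\ge1$. Then $ub_1$ lies in every member of $Z$, so $u\in H\subseteq\mathfrak P_0$, a contradiction. Every chain in $Z'$ can therefore be extended downward in $Z$, and $\dim Z'\le n-2$.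

By induction there are $x_2,\dots,x_n\in A$ such that $(b_i+ax_i)_{i\ge2}$ is $a$-good on $Z'$. This says that $a$ lies in every member of $Z\big(I'+\sum_{i\ge2}(b_i+ax_i)A,\Sigma\big)$. By (F3) there are $\tau\in\Sigma$, $k\ge1$ and $z\in H$ with
\begin{equation}\label{eq:tau}
\tau a^k\in z+b_1A+\sum_{i\ge2}(b_i+ax_i)A .
\end{equation}
Put $x_1=z$, and let $\mathfrak P\in Z$ contain all $b_i+ax_i$. The product $b_1\cdot az$ and the sum $b_1+az$ lie in $\mathfrak P$, so both $b_1$ and $az$ do. If $a\notin\mathfrak P$, then $z\in\mathfrak P$, so $\tau a^k\in\mathfrak P$ by \eqref{eq:tau}, which is impossible as $\tau\notin\mathfrak P$. Hence $a\in\mathfrak P$.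
\end{proof}

Now we draw the two consequences of stability that we need. An \emph{elementary matrix} is a matrix $1+\lambda\epsilon_{ij}$ with $i\ne j$, $\lambda\in A$, where $\epsilon_{ij}$ is a matrix unit; $E_m(A)\subseteq GL_m(A)$ is the subgroup they generate.

\begin{lemma}\label{lem:um}
Let $\operatorname{Spec}A$ be $n$-stable in $A$.
\begin{enumerate}
\item[(1)] If $P$ is finitely generated projective of rank $r\ge n$ and $(a,w)\in\operatorname{Um}(A\oplus P)$, there is $p\in P$ with $w+ap\in\operatorname{Um}(P)$. In particular $(a=1,\ w=0)$, $P$ has a unimodular element.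
\item[(2)] If $m\ge n+1$ and $m\ge2$, then $E_m(A)$ acts transitively on $\operatorname{Um}_m(A)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Fix $a$. Call $w'\in P$ \emph{good on $Z$} if every $\mathfrak P\in Z$ with $w'\in\mathfrak PP$ contains $a$. If $w+ap$ is good on $\operatorname{Spec}A$, it is unimodular: $w+ap\in\mathfrak PP$ would give $a\in\mathfrak P$ and then $w\in\mathfrak PP$, so $(a,w)\in\mathfrak P(A\oplus P)$, against (F1).

Take $g_1,\dots,g_k$ as in (F2). Every element is good on $V(g_1,\dots,g_k)=\emptyset$. As in Lemma~\ref{lem:strata}, it suffices to show: if $w'$ is good on $V(g_1,\dots,g_j)$, then some $w'+ap$ is good on $V(g_1,\dots,g_{j-1})$. Let $g=g_j$ and let $p_1,\dots,p_r\in P$ map to a basis of $P_g$. For some $l\ge0$ we have $g^lw'=\sum b_ip_i$ in $P_g$ with $b_i\in A$. By $r$-stability there is $x\in A^r$ such that $(b_i+g^{l+1}ax_i)_i$ is $g^{l+1}a$-good on $\operatorname{Spec}A$. Put $p=g\sum x_ip_i\in P$. Then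
\[
g^l(w'+ap)=\sum_i(b_i+g^{l+1}ax_i)\,p_i\quad\text{in }P_g .
\]
Let $\mathfrak P\in V(g_1,\dots,g_{j-1})$ with $w'+ap\in\mathfrak PP$. If $g\notin\mathfrak P$, the coordinates $b_i+g^{l+1}ax_i$ lie in $\mathfrak PA_g$, hence in $\mathfrak P$; so $g^{l+1}a\in\mathfrak P$ and $a\in\mathfrak P$. If $g\in\mathfrak P$, then $p\in\mathfrak PP$, so $w'\in\mathfrak PP$, and $a\in\mathfrak P$ because $w'$ is good on $V(g_1,\dots,g_j)$.

(2) Let $v\in\operatorname{Um}_m(A)$. By $(m-1)$-stability there are $x_2,\dots,x_m$ such that the elements $v_i'=v_i+v_1x_i$ satisfy $V(v_2',\dots,v_m')=V(v_1,\dots,v_m)=\emptyset$. Write $\sum_{i\ge2}c_iv_i'=1$. Elementary operations replace $v_i$ by $v_i'$ for $i\ge2$, then add $(1-v_1)c_iv_i'$ to the first entry for each $i\ge 2$, which makes it $1$, and then clear the other entries. So $v\in E_m(A)\mathbf e_1$.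
\end{proof}

The proof of (1) is where goodness is needed for data that are not unimodular: $g^{l+1}a,b_1,\dots,b_r$ need not generate the unit ideal of $A$. Lemmas~\ref{lem:dim} and~\ref{lem:um}(1), applied to $A=R$ and $n=d+1$, give the existence half of Theorem~\ref{thm:known}(i). Applied to $A=S$ they give only the bound $\dim S+1$.

\section{Adjoining a variable}\label{sec:poly}

To prove $(n+1)$-stability over a polynomial ring, spend the first coordinate on $f=b_1+aX^N$ with $N>\deg b_1$. If $a=1$, then $f$ is monic and $V(f)$ is finite over the base, so its dimension is that of the base. For general $a$ the leading coefficient is not a unit, but it becomes one on a stratum, and where all coefficients of $f$ vanish, $a$ vanishes too.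

\begin{lemma}\label{lem:coef}
Let $C$ be a ring, $A$ a localization of $C[X]$, $Z\subseteq\operatorname{Spec}A$ and $n\ge0$. For $f=\sum_{j=0}^mc_jX^j\in C[X]$ put
\[
Z_f=\{\mathfrak P\in Z:\ f\in\mathfrak P,\ c_j\notin\mathfrak P\text{ for some }j\}.
\]
If $Z_f$ is $n$-stable in $A$ for every $f$, then $Z$ is $(n+1)$-stable in $A$.
\end{lemma}

\begin{proof}
Let $a,b_1,\dots,b_{n+1}\in A$. Multiplying all of them by one unit of $A$ does not change which $x$ make $b+ax$ $a$-good, so we may assume that they are polynomials in $C[X]$. Choose $N>\deg b_1$, put $x_1=X^N$ and $f=b_1+aX^N=\sum c_jX^j$. The coefficients of $a$ occur among the $c_j$, so a prime containing all $c_j$ contains $a$. Choose $x_2,\dots,x_{n+1}\in A$ with $(b_i+ax_i)_{i\ge2}$ $a$-good on $Z_f$. If $\mathfrak P\in Z$ contains all $b_i+ax_i$, then $f\in\mathfrak P$, and either all $c_j$ lie in $\mathfrak P$ or $\mathfrak P\in Z_f$. In both cases $a\in\mathfrak P$.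
\end{proof}

\begin{proposition}\label{prop:poly}
Let $C$ be a ring, $Y=Z(I,\Sigma)\subseteq\operatorname{Spec}C$ with $\dim Y\le e$, $e\ge-1$. Let $A=C[X]$ or $C[X,1/X]$ and let $\pi:\operatorname{Spec}A\to\operatorname{Spec}C$ be the natural map. Then $\pi^{-1}(Y)$ is $(e+2)$-stable in $A$.
\end{proposition}

\begin{proof}
Let $Z=\pi^{-1}(Y)$ and $f=\sum_{j=0}^mc_jX^j\in C[X]$. By Lemma~\ref{lem:coef} it suffices to show that $Z_f$ is $(e+1)$-stable. We stratify by the leading coefficient. Since $Z_f\cap V(c_m,\dots,c_0)=\emptyset$, Lemma~\ref{lem:strata}, applied to the sequence $c_m,c_{m-1},\dots,c_0$, reduces this to the sets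
\[
Z_i=Z\cap V(f,c_{i+1},\dots,c_m)\cap D(c_i),\qquad 0\le i\le m .
\]
Let $\Sigma_i$ be the multiplicative set generated by $\Sigma$ and $c_i$. Then $Z_i=Z(I_i,\Sigma_i)$ in $A$, where $I_i$ is generated by $I,f,c_{i+1},\dots,c_m$. Put $C_i=\Sigma_i^{-1}\big(C/(I,c_{i+1},\dots,c_m)\big)$, so that $\dim C_i\le e$ by (F4) and $c_i$ is a unit of $C_i$. The ring $\Sigma_i^{-1}(A/I_i)$ is $C_i[X]/(c_iX^i+\dots+c_0)$ or its localization at $X$. For $i=0$ it is zero. For $i\ge1$ the ring $C_i[X]/(c_iX^i+\dots+c_0)$ is integral over $C_i$. So $\dim Z_i\le e$ by (F4), and $Z_i$ is $(e+1)$-stable by Lemma~\ref{lem:dim}.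
\end{proof}

\begin{example}
In Example~\ref{ex:jump} take $f=yX-yt$ and $Z=\operatorname{Spec}R[X]$. Then $V(f)$ contains a chain of length two. But $Z_1=V(f)\cap D(y)$ is the single point $\mathfrak Q$, since $R_y$ is the fraction field of $R$; and $Z_0=V(f,y)\cap D(yt)$ is empty, since a prime containing $y$ contains $\mathfrak m$. The rest of the chain lies where all coefficients of $f$ vanish, and this locus is discarded by Lemma~\ref{lem:coef}.
\end{example}

\begin{remark}\label{rem:dplus2}
With $Y=\operatorname{Spec}R$, Proposition~\ref{prop:poly} says that $\operatorname{Spec}S$ is $(d+2)$-stable, so by Lemma~\ref{lem:um}(1) modules of rank $\ge d+2$ have unimodular elements. Stability of $\operatorname{Spec}S$ alone cannot reach rank $d+1$: for a field $k$, $\operatorname{Spec}k[X]$ is not $1$-stable, because $1+X+X^2x$ is never a unit. The rest of the paper gains this last unit of rank.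
\end{remark}

The gain comes from localizations that lower the dimension of the base. Localizing at $1+J$ keeps the primes that specialize to a point of $V(J)$; inverting an element of $J$ then removes all maximal ideals among them.

\begin{lemma}\label{lem:drop}
Let $\dim R\le d$, $d\ge0$, let $J$ be an ideal and $s\in J$. Then $\dim(R_{1+J})_s\le d-1$. In particular $\dim R_{s(1+sR)}\le d-1$ for every $s\in R$.
\end{lemma}

\begin{proof}
A prime $\mathfrak q$ of $R$ that survives in $(R_{1+J})_s$ satisfies $s\notin\mathfrak q$ and $\mathfrak q+J\ne R$. A maximal ideal containing $\mathfrak q+J$ contains $s$, so it contains $\mathfrak q$ properly. Thus every chain of surviving primes can be extended upward in $R$. For the last statement take $J=sR$.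
\end{proof}

The Laurent case will be reduced to the polynomial case by working over the ring $\Lambda=B[X]_{X(1+XB[X])}$, obtained from $B[X]$ by inverting $X$ and $1+XB[X]$. If $\dim B[X]$ were $\dim B+1$, Lemma~\ref{lem:drop} would give $\dim\Lambda\le\dim B$. The next proposition recovers the stability that this bound would imply. Now one stratifies by the lowest coefficient, because in $\Lambda$ a multiple of $X$ added to $1$ is a unit.

\begin{proposition}\label{prop:lambda}
Let $\dim B\le e$, $e\ge0$, and $\Lambda=B[X]_{X(1+XB[X])}$. Then $\operatorname{Spec}\Lambda$ is $(e+1)$-stable in $\Lambda$.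
\end{proposition}

\begin{proof}
Let $Z=\operatorname{Spec}\Lambda$ and $f=\sum_{j=0}^mc_jX^j\in B[X]$. By Lemma~\ref{lem:coef} it suffices to show that $Z_f$ is $e$-stable. Lemma~\ref{lem:strata}, applied to the sequence $c_0,c_1,\dots,c_m$, reduces this to the sets $V(f,c_0,\dots,c_{i-1})\cap D(c_i)$, $0\le i\le m$, and by Lemma~\ref{lem:dim} it is enough to prove
\[
\dim\Lambda_i\le e-1,\qquad\text{where }\Lambda_i=\big(\Lambda/(f,c_0,\dots,c_{i-1})\big)_{c_i}.
\]
In $\Lambda_i$ we have $c_iX^i+\dots+c_mX^m=0$, and both $X$ and $c_i$ are units. If $i=m$, this says that a unit is zero, so $\Lambda_m=0$. Let $i<m$. Dividing by $X^i$ gives $c_i=-Xg$ with $g=c_{i+1}+c_{i+2}X+\dots+c_mX^{m-i-1}$. For $b\in B$, the element $1+c_ib$ equals $1-Xgb$ in $\Lambda_i$, which is a unit. Hence $B\to\Lambda_i$ factors through $B_i=\bar B_{c_i(1+c_i\bar B)}$, where $\bar B=B/(c_0,\dots,c_{i-1})$, and $\dim B_i\le e-1$ by Lemma~\ref{lem:drop}.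

Let $\xi=X^{-1}\in\Lambda_i$. Multiplying the relation by $\xi^m$ gives $c_i\xi^{m-i}+c_{i+1}\xi^{m-i-1}+\dots+c_m=0$, and $c_i$ is a unit of $B_i$. So the subring $\Lambda_i'\subseteq\Lambda_i$ generated by $\xi$ and the image of $B_i$ is integral over that image, and $\dim\Lambda_i'\le e-1$ by (F4). It remains to see that $\Lambda_i$ is a localization of $\Lambda_i'$. An element of $\Lambda_i$ has the form $h/(X^kuc_i^l)$ with $h\in B[X]$ and $u\in1+XB[X]$. If $p\ge\deg h$ and $q\ge\deg u$, then $h'=\xi^ph$ and $u'=\xi^qu$ lie in $\Lambda_i'$, and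
\[
\frac{h}{X^kuc_i^l}=\frac{h'\xi^{k+q}}{\xi^pu'c_i^l},
\]
where numerator and denominator lie in $\Lambda_i'$ and the denominator is a unit of $\Lambda_i$. So $\Lambda_i$ is the localization of its subring $\Lambda_i'$ at $\Lambda_i'\cap\Lambda_i^\times$, and $\dim\Lambda_i\le e-1$.
\end{proof}

\section{Isotopies and splitting}\label{sec:iso}

Suppose $fA+gA=A$, $v_1\in\operatorname{Um}(P_f)$, $v_2\in\operatorname{Um}(P_g)$, and $v_2=\gamma v_1$ for an automorphism $\gamma$ of $P_{fg}$. If $\gamma=\gamma_2\gamma_1$ with $\gamma_1\in\operatorname{Aut}(P_f)$ and $\gamma_2\in\operatorname{Aut}(P_g)$, then $\gamma_1v_1=\gamma_2^{-1}v_2$ in $P_{fg}$, and (F6) yields a unimodular element of $P$. Not every $\gamma$ splits in this way (Remark~\ref{rem:nosplit}); those that can be deformed to the identity do.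

Let $\mathcal E$ be an associative unital algebra over a commutative ring $A$, with $A$ acting centrally, and let $T$ be a central variable. For $\Gamma\in\mathcal E[T]$ we write $\Gamma(\cdot)$ for substitution of $T$ by a central element, which is a ring homomorphism. A unit $\gamma\in\mathcal E^\times$ is \emph{isotopic to $1$} if $\gamma=\Gamma(1)$ for some $\Gamma\in\mathcal E[T]^\times$ with $\Gamma(0)=1$. Products of such units and their images under algebra maps are isotopic to $1$, and so is every element of $E_m(A)$, through $1+T\lambda\epsilon_{ij}$.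

\begin{lemma}[Quillen]\label{lem:quillen}
Let $fA+gA=A$ and $\Gamma\in\mathcal E_{fg}[T]^\times$ with $\Gamma(0)=1$. Then $\Gamma=\Gamma_2\Gamma_1$ in $\mathcal E_{fg}[T]$ for some $\Gamma_1\in\mathcal E_f[T]^\times$, $\Gamma_2\in\mathcal E_g[T]^\times$ with $\Gamma_1(0)=1$, $\Gamma_2(0)=1$. If $\Gamma\equiv1$ modulo $h\mathcal E_{fg}[T]$ for some $h\in A$, one can take $\Gamma_1\equiv1$ modulo $h\mathcal E_f[T]$ and $\Gamma_2\equiv1$ modulo $h\mathcal E_g[T]$.
\end{lemma}

The idea is to cut the path from time $0$ to time $1$ at a time that is divisible by a high power of $g$ and differs from $1$ by a multiple of a high power of $f$. Over a time interval divisible by $f^k$, the denominators $f$ cancel.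

\begin{proof}
\emph{Step 1. Let $\mathcal E'$ be an $A$-algebra and $\Gamma\in\mathcal E'_f[T]^\times$, $\Gamma(0)=1$. For all large $k$ and all $\mu,\nu\in A$, the unit $\Gamma((\mu+f^k\nu)T)\,\Gamma(\mu T)^{-1}$ is the image of some $\Delta\in\mathcal E'[T]^\times$ with $\Delta(0)=1$. If $\Gamma\equiv1$ modulo $h$, then $\Delta\equiv1$ modulo $h$ can be arranged.}

Let $U,W$ be further central variables and $\Phi(T,U,W)=\Gamma((U+W)T)\,\Gamma(UT)^{-1}$, a unit of $\mathcal E'_f[T,U,W]$. Both $\Phi$ and $\Phi^{-1}$ become $1$ at $T=0$ and at $W=0$, so every monomial of $\Phi-1$ and of $\Phi^{-1}-1$ involves both $T$ and $W$: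
\[
\Phi=1+TW\Psi,\qquad\Phi^{-1}=1+TW\Psi' .
\]
Choose $m$ so that $f^m$ clears the denominators of all coefficients of $\Psi$ and $\Psi'$. Then $f^m\Psi(T,U,f^mW)$ and $f^m\Psi'(T,U,f^mW)$ are images of polynomials $\tilde\Psi,\tilde\Psi'\in\mathcal E'[T,U,W]$, and $1+TW\tilde\Psi$, $1+TW\tilde\Psi'$ map to $\Phi(T,U,f^mW)$ and its inverse. Their products in the two orders have the form $1+TW\Omega$ and $1+TW\Omega'$, where $\Omega,\Omega'$ map to $0$ in $\mathcal E'_f[T,U,W]$. So $f^l\Omega=f^l\Omega'=0$ for some $l$. After the substitution $W\mapsto f^lW$ both products equal $1$. Hence $\Phi(T,U,f^{m+l}W)$ is the image of a unit of $\mathcal E'[T,U,W]$ that equals $1$ at $T=0$. For $k\ge m+l$ substitute $U=\mu$, $W=f^{k-m-l}\nu$.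

If $\Gamma\equiv1$ modulo $h$, then $\Gamma^{-1}-1=-\Gamma^{-1}(\Gamma-1)$ shows the same for $\Gamma^{-1}$, hence for $\Phi$. So the coefficients of $\Psi$ have the form $h\eta/f^j$ with $\eta\in\mathcal E'$, and for $m$ at least all such $j$ the lift $\tilde\Psi$ can be chosen with coefficients in $h\mathcal E'$. Then $\Delta\equiv1$ modulo $h$.

\emph{Step 2.} Choose $k$ that works in Step 1 both for $\mathcal E'=\mathcal E_g$ with the element $f$ and for $\mathcal E'=\mathcal E_f$ with the element $g$. Write $f^ku+g^kw=1$ with $u,w\in A$. Then
\[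
\Gamma(T)=\big[\Gamma((g^kw+f^ku)T)\,\Gamma(g^kwT)^{-1}\big]\cdot\big[\Gamma((0+g^kw)T)\,\Gamma(0\cdot T)^{-1}\big].
\]
The first factor lifts to $\Gamma_2\in\mathcal E_g[T]^\times$ and the second to $\Gamma_1\in\mathcal E_f[T]^\times$.
\end{proof}

In the patching argument $P$ will be free on the overlap, and the overlap will be $S_B$ with $\dim B\le d-1$. So we must move unimodular columns of length $r\ge d+1$ over $S_B$ by matrices isotopic to $1$. For $B$ a field and $S_B=B[X]$ the Euclidean algorithm does this with elementary matrices. In general Proposition~\ref{prop:poly} and Lemma~\ref{lem:um}(2) handle only columns that are longer by one, and we use Theorem~\ref{thm:known}(ii). It completes a column over $B[X]$ to an invertible matrix $\beta(X)$, and the substitution $X\mapsto TX$ deforms $\beta(X)$ to the constant matrix $\beta(0)$. Over $B[X,1/X]$ this substitution is not available; there we first use $\Lambda$ to move the column into $B[X]$.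

\begin{proposition}\label{prop:rows}
Let $\dim B\le e$, $e\ge-1$, and $m\ge e+2$.
\begin{enumerate}
\item[(1)] Let $v\in\operatorname{Um}_m(B[X])$ and let $v_0\in B^m$ be its value at $X=0$. There is $\Gamma\in GL_m(B[X][T])$ with $\Gamma(0)=1$, $\Gamma\equiv1$ modulo $X$, and $\Gamma(1)v_0=v$.
\item[(2)] Let $S'=B[X]$ or $B[X,1/X]$ and $v\in\operatorname{Um}_m(S')$. Then $v=\gamma\mathbf e_1$ with $\gamma\in GL_m(S')$ isotopic to $1$.
\end{enumerate}
\end{proposition}

\begin{proof}
If $B=0$ there is nothing to prove. So let $B\ne0$; then $e\ge0$ and $m\ge2$. Put $A=B[X]$.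

(1) Write $A^m=Av\oplus Q$, so $A\oplus Q\cong A\oplus A^{m-1}$. The module $A^{m-1}$ has rank $m-1\ge\dim B+1\ge1$ and has a unimodular element, so it is cancellative by Theorem~\ref{thm:known}(ii). Hence $Q$ is free of rank $m-1$, and $v$ together with a basis of $Q$ forms the columns of a matrix $\beta=\beta(X)\in GL_m(A)$ with $v=\beta\mathbf e_1$. Setting $X=0$ gives $v_0=\beta(0)\mathbf e_1$. Put $\Gamma=\beta(TX)\beta(0)^{-1}$. It is invertible, becomes $1$ at $T=0$ and at $X=0$, and $\Gamma(1)v_0=\beta(X)\mathbf e_1=v$.

(2) Let $S'=A$. By Lemma~\ref{lem:dim}, $\operatorname{Spec}B$ is $(e+1)$-stable, so $v_0=\varepsilon\mathbf e_1$ with $\varepsilon\in E_m(B)$ by Lemma~\ref{lem:um}(2). Take $\gamma=\Gamma(1)\varepsilon$ with $\Gamma$ from (1).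

Let $S'=A_X$. By Proposition~\ref{prop:lambda} and Lemma~\ref{lem:um}(2), $v=\varepsilon\mathbf e_1$ over $\Lambda$ with $\varepsilon\in E_m(\Lambda)$. By (F5) there is $t\in1+XA$ such that the finitely many elementary factors of $\varepsilon$ are defined over $A_{Xt}$ and $v=\varepsilon\mathbf e_1$ holds over $A_{Xt}$. So $\varepsilon\in E_m(A_{Xt})$ is isotopic to $1$. Since $XA+tA=A$, Lemma~\ref{lem:quillen} for $\mathcal E=M_m(A)$, $f=t$, $g=X$, evaluated at $T=1$, gives $\varepsilon=\gamma_X\gamma_t$ with $\gamma_X\in GL_m(A_X)$ and $\gamma_t\in GL_m(A_t)$ isotopic to $1$. The unimodular columns $\gamma_X^{-1}v$ over $A_X$ and $\gamma_t\mathbf e_1$ over $A_t$ agree over $A_{Xt}$, so by (F6) they come from some $w\in\operatorname{Um}_m(A)$. By the polynomial case $w=\delta\mathbf e_1$ with $\delta\in GL_m(A)$ isotopic to $1$, and $v=\gamma_X\delta\,\mathbf e_1$ over $A_X$.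
\end{proof}

\section{Existence and lifting of unimodular elements}\label{sec:proof}

We prove Theorems~\ref{thm:main} and~\ref{thm:more}(a) together. Throughout, $P$ is a finitely generated projective $S$-module of rank $r\ge d+1$. When $S=R[X]$ and $\bar v\in\operatorname{Um}(P/XP)$, a \emph{lift of $\bar v$ over $R'$}, for a localization $R'$ of $R$, is an element of $P_{R'}$ whose class in $P_{R'}/XP_{R'}$ is the image of $\bar v$.

\subsection*{Patching with an open set on which $P$ is free}

The overlap of $D(s)$ and $D(t)$ in $\operatorname{Spec}R$ may have full dimension $d$. But when $s+t=1$ we may shrink $D(t)$ to $D(t')$ for any multiple $t'\in1+sR$ of $t$ and still have a covering, and in the limit the overlap becomes $\operatorname{Spec}R_{s(1+sR)}$, of dimension at most $d-1$.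

\begin{proposition}\label{prop:patch}
Let $\dim R\le d$, $d\geq 0$, and let $s,t\in R$ with $P_s$ free over $S_s$.
\begin{enumerate}
\item[(1)] If $P_t$ has a unimodular element, so does $P_{s+t}$.
\item[(2)] Let $S=R[X]$ and $\bar v\in\operatorname{Um}(P/XP)$. If $\bar v$ has a unimodular lift over $R_t$, it has one over $R_{s+t}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Replace $R$ by $R_{s+t}$, and $s,t$ by $s/(s+t)$, $t/(s+t)$. The hypotheses persist, and now $s+t=1$; we must find a unimodular element, or lift, in $P$. Let $v_2\in\operatorname{Um}(P_t)$ be the given element. Fix a basis of $P_s$ and identify $P_s=S_s^r$. In case (1) let $v_1=\mathbf e_1$. In case (2) the image of $\bar v$ in $P_s/XP_s=R_s^r$ is a unimodular column over $R_s$, and we let $v_1\in R_s^r\subseteq S_s^r$ be this column; it is a unimodular lift of $\bar v$ over $R_s$.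

Let $B=R_{s(1+sR)}$, so $\dim B\le d-1$ by Lemma~\ref{lem:drop}. Both $s$ and $t=1-s$ are units of $B$, so $v_1$ and $v_2$ have unimodular images in $P_B=S_B^r$. Apply Proposition~\ref{prop:rows} with $e=d-1$ and $m=r\ge e+2$ to the image of $v_2$: part (2) in case (1), and part (1) in case (2), where the value of $v_2$ at $X=0$ is the image of $\bar v$, namely $v_1$. We obtain $\Gamma\in GL_r(S_B[T])$ with $\Gamma(0)=1$ and $\Gamma(1)v_1=v_2$ in $P_B$; in case (2), moreover, $\Gamma=1+X\Theta$ for a matrix $\Theta$ over $S_B[T]$.

Let $\mathcal E=\operatorname{End}_S(P)$, an $S$-algebra. By (F5), $\mathcal E_u=\operatorname{End}(P_u)$ for $u\in R$ and $\mathcal E_B=\operatorname{End}(P_B)=M_r(S_B)$. Every element $s^k(1+sb)$ divides a power of $st'$ with $t'=t(1+sb)$. So by (F5) there is $t'\in t(1+sR)\subseteq1+sR$ such that the coefficients of $\Gamma$, $\Gamma^{-1}$ (and $\Theta$) come from $\mathcal E_{st'}$, and the equalities $\Gamma\Gamma^{-1}=\Gamma^{-1}\Gamma=1$, $\Gamma(0)=1$, $\Gamma(1)v_1=v_2$ (and $\Gamma=1+X\Theta$) hold over $S_{st'}$.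

Since $sS+t'S=S$, Lemma~\ref{lem:quillen} with $A=S$, $f=s$, $g=t'$ (and $h=X$), evaluated at $T=1$, gives $\Gamma(1)=\gamma_2\gamma_1$ with $\gamma_1\in\operatorname{Aut}(P_s)$ and $\gamma_2\in\operatorname{Aut}(P_{t'})$. The elements $\gamma_1v_1\in\operatorname{Um}(P_s)$ and $\gamma_2^{-1}v_2\in\operatorname{Um}(P_{t'})$ agree in $P_{st'}$. By (F6) they come from some $v\in\operatorname{Um}(P)$, which proves (1). In case (2), $\gamma_1$ and $\gamma_2$ induce the identity on $P_s/XP_s$ and $P_{t'}/XP_{t'}$. So the class of $v$ in $P/XP$ has the same image as $\bar v$ over $R_s$ and over $R_{t'}$, and it equals $\bar v$ by the uniqueness in (F6).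
\end{proof}

\subsection*{The locus where $P$ is not free}

Now $\dim R=d$. Let $J\subseteq R$ be the ideal generated by all $s\in R$ with $P_s$ free over $S_s$, and let $C=R_{1+J}$.

\begin{lemma}\label{lem:J}
No minimal prime of $R$ contains $J$. Hence $\dim R/J\le d-1$.
\end{lemma}

\begin{proof}
Let $\mathfrak p$ be a minimal prime with residue field $\kappa$, and write $S_{\mathfrak p},P_{\mathfrak p}$ for the localizations at $R\setminus\mathfrak p$. By (F3), $\mathfrak n=\mathfrak pS_{\mathfrak p}$ is generated by nilpotent elements, so it is a nil ideal and lies in the Jacobson radical. The ring $S_{\mathfrak p}/\mathfrak n$ is $\kappa[X]$ or $\kappa[X,1/X]$, a principal ideal domain, so $P_{\mathfrak p}/\mathfrak nP_{\mathfrak p}$ is free of rank $r$. Lifting a basis gives a map $\alpha:S_{\mathfrak p}^r\to P_{\mathfrak p}$ that is bijective modulo $\mathfrak n$. It is surjective by Nakayama's lemma, so it splits; its kernel $K$ is then finitely generated with $K/\mathfrak nK=0$, and $K=0$. By (F5), $\alpha$, $\alpha^{-1}$ and the two equalities saying that they are inverse descend to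 $S_u$ for some $u\in R\setminus\mathfrak p$. So $u\in J\setminus\mathfrak p$. A chain of primes containing $J$ can therefore be extended downward in $R$.
\end{proof}

\begin{proposition}\label{prop:C}
$\operatorname{Spec}S_C$ is $(d+1)$-stable in $S_C$.
\end{proposition}

\begin{proof}
We have $C/JC=R/J$, of dimension $\le d-1$ by Lemma~\ref{lem:J}, and $\dim C_s\le d-1$ for $s\in J$ by Lemma~\ref{lem:drop}. Proposition~\ref{prop:poly} with $e=d-1$ shows that the subsets $V(JS_C)$ and $D(s)$, $s\in J$, of $\operatorname{Spec}S_C$ are $(d+1)$-stable in $S_C$. As $J$ need not be finitely generated, Lemma~\ref{lem:strata} does not apply at once; but for given data finitely many elements of $J$ suffice. Let $a\in S_C$ and $b\in S_C^{d+1}$, and choose $x$ with $b'=b+ax$ $a$-good on $V(JS_C)$. By (F3) a power of $a$ lies in $JS_C+\sum b_i'S_C$, hence in $\sum_{j=1}^k\sigma_jS_C+\sum b_i'S_C$ for some $\sigma_1,\dots,\sigma_k\in J$. So $b'$ is $a$-good on $V(\sigma_1,\dots,\sigma_k)$. The sets $V(\sigma_1,\dots,\sigma_{j-1})\cap D(\sigma_j)$ are $(d+1)$-stable, being subsets of $D(\sigma_j)$. Lemma~\ref{lem:strata}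 gives $y$ such that $b'+ay=b+a(x+y)$ is $a$-good on $\operatorname{Spec}S_C$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:more}(a)]
For Theorem~\ref{thm:main} put $a=1$, $w=0$. For Theorem~\ref{thm:more}(a) put $a=X$ and let $w\in P$ be any lift of $\bar v$. Then $(a,w)\in\operatorname{Um}(S\oplus P)$ in both cases. In the second case this follows from (F1): a prime $\mathfrak P\ni X$ with $w\in\mathfrak PP$ would give $\bar v\in\mathfrak p(P/XP)$ for the prime $\mathfrak p=\mathfrak P/XS$ of $R$.

By Proposition~\ref{prop:C} and Lemma~\ref{lem:um}(1) there are $p\in P_C$ and $\varphi\in(P_C)^*$ with $\varphi(w+ap)=1$. By (F5), $p$, $\varphi$ and this equality descend to $S_t$ for some $t\in1+J$. So $P_t$ has the unimodular element $w+ap$, which in the second case is a lift of $\bar v$ over $R_t$. Write $1-t=s_1+\dots+s_k$ with $s_j=a_js_j'$, $a_j\in R$ and $P_{s_j'}$ free; then $P_{s_j}$ is free, being a localization of $P_{s_j'}$. Put $t_0=t$ and $t_j=s_j+t_{j-1}$. Proposition~\ref{prop:patch} shows by induction that each $P_{t_j}$ has a unimodular element, respectively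 a unimodular lift of $\bar v$. Since $t_k=1$, this holds for $P$. Finally, $P$ has a unimodular element and $r\ge d+1$, so $P$ is cancellative by Theorem~\ref{thm:known}(ii).
\end{proof}

\begin{remark}
The bound $r\ge d+1$ enters three times: in Lemma~\ref{lem:um}(1) over $S_C$, in Proposition~\ref{prop:rows} over $S_B$, and in the final cancellation. That there is only one variable is used in Lemma~\ref{lem:J} through the principal ideal domains, in Section~\ref{sec:poly}, and in Theorem~\ref{thm:known}(ii). If $d=0$, then $J=R$, $C=0$ and $B=0$ always: one starts from $t=0$, the sets $D(s)$ and $D(t')$ are disjoint, and the patching is a decomposition of $R$ as a product.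
\end{remark}

\section{Splitting, generators and sharpness}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
If $P$ has rank $r>d$, Theorem~\ref{thm:main} gives $P\cong S\oplus P_1$ with $P_1$ of rank $r-1$. Repeating this $r-d$ times proves the first statement. For the second, let $P$ have rank $r\ge1$ and let $P\oplus Q\cong S^N$. If $N\le r+d$, then $P$ is generated by $r+d$ elements. If $N>r+d$, then $Q$ has rank $N-r\ge d+1$, so $Q\cong S\oplus Q'$ and $S\oplus(P\oplus Q')\cong S\oplus S^{N-1}$. As $N-1\ge r+d\ge d+1$, the module $S^{N-1}$ is cancellative by Theorem~\ref{thm:main}, so $P\oplus Q'\cong S^{N-1}$. Iterate until $N=r+d$.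
\end{proof}

The examples for (c) are extended from the base ring. If $M$ is an $R$-module, then $S\otimes_RM$ specializes to $M$ under $S\to R$, $X\mapsto1$, for both choices of $S$, and specialization preserves unimodular elements, generating sets and freeness. So it suffices to find examples over the base, and these come from the sphere $\mathbb S^d\subseteq\mathbb R^{d+1}$ and its quotient by the antipodal map.

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $d\ge1$ and $A=\mathbb R[x_0,\dots,x_d]/(\sum x_i^2-1)$. It is a free module of rank two over $\mathbb R[x_1,\dots,x_d]$, so $\dim A=d$ by (F4). Elements of $A$ define continuous functions on $\mathbb S^d$.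

\emph{Unimodular elements and generators.} The relation is even, so $A=R\oplus L$, where the subring $R$ is the even part and the $R$-module $L$ is the odd part; elements of $L$ define odd functions. The ring $R$ is generated over $\mathbb R$ by the products $x_ix_j$, so it is noetherian, and $A$ is integral over $R$ since $x_i^2\in R$. Hence $\dim R=d$. For $l\in L$ we have
\begin{equation}\label{eq:dual}
l=\sum_{i=0}^d(x_il)\,x_i,\qquad x_il\in R .
\end{equation}
So $l\mapsto(x_il)_i$ splits the map $R^{d+1}\to L$, $(\rho_i)\mapsto\sum\rho_ix_i$, and $L$ is finitely generated projective. The elements $x_i^2$ generate the unit ideal of $R$; after inverting $x_i^2$ the element $x_i$ is a unit of $A$ and $l=(x_il/x_i^2)\,x_i$, so $L$ becomes free with basis $x_i$. Thus $L$ has rank one. By \eqref{eq:dual}, every $\varphi\in L^*$ is multiplication by $\sum\varphi(x_i)x_i\in L$.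

The Borsuk--Ulam theorem states that every odd continuous map $\mathbb S^d\to\mathbb R^d$ has a zero; so any $u_1,\dots,u_d\in L$ have a common zero on $\mathbb S^d$. If $(u_1,\dots,u_d)\in L^d$ were unimodular, we would have $\sum l_iu_i=1$ with $l_i\in L$, which fails at that zero. If $u_1,\dots,u_d$ generated $L$, then $x_0,\dots,x_d\in L$ would all vanish at that zero, which is impossible on the sphere. Hence $S\otimes_RL^d$, of rank $d$, has no unimodular element, and $S\otimes_RL$, of rank one, is not generated by $d$ elements.

\emph{Cancellation.} Let $d\ge2$, $d\ne3,7$, and take $A$ itself as base ring, so $S=A[X]$ or $A[X,1/X]$. Let $x=(x_0,\dots,x_d)\in A^{d+1}$ and let $M$ be the kernel of $A^{d+1}\to A$, $y\mapsto\sum x_iy_i$. This map sends $x$ to $1$, so $A^{d+1}=Ax\oplus M$ with $Ax\cong A$. Suppose $M$ were free, with basis $\tau_1,\dots,\tau_d$. Then $\det(x,\tau_1,\dots,\tau_d)$ is a unit of $A$, so it vanishes nowhere on $\mathbb S^d$, and the $\tau_i$ are continuous vector fields, orthogonal to $x$ and linearly independent at every point. They would trivialize the tangent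 bundle of $\mathbb S^d$, which is not trivial for these $d$ (Bott--Milnor, Kervaire). So $M$ is not free, and neither is $S\otimes_AM$. But $S\oplus(S\otimes_AM)\cong S\oplus S^d$, so $S^d$ is not cancellative.
\end{proof}

\begin{remark}\label{rem:nosplit}
The case $d=1$ shows that Lemma~\ref{lem:quillen} needs the isotopy. Take $f=x_0^2$ and $g=x_1^2$, so $f+g=1$ in $R$, and $\gamma=x_1/x_0\in R_{fg}^\times$. If $\gamma=\gamma_2\gamma_1$ with $\gamma_1\in R_f^\times$ and $\gamma_2\in R_g^\times$, then the generators $\gamma_1x_0$ of $L_f$ and $\gamma_2^{-1}x_1$ of $L_g$ would glue by (F6) to a single generator of $L$, which does not exist.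
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gupta}
Anjan Gupta, \emph{On the existence of unimodular elements and cancellation of projective modules over noetherian and non-noetherian rings}, arXiv:1411.0369 (2014).

\end{thebibliography}
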